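\title{Beating one half in weighted online matching\\ with free disposal on growing trees}

\begin{abstract}
A weighted tree grows by one leaf edge at a time, and an online algorithm maintains a matching in it. The algorithm may discard an edge it has matched, but it can never recover an edge it has rejected or discarded. For algorithms that use only the relative order of the weights the best competitive ratio is $1/2$, and Jiang and Zhang conjectured that the values of the weights allow a better one. We prove this by giving a randomized $\left(\frac12+\frac1{3500}\right)$-competitive algorithm. We also show that no randomized algorithm is better than $\frac23$-competitive, and that $\frac23$ is the limiting best ratio on the instances on which the simple $\frac12$-competitive algorithm is near its worst case.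
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A weighted tree is revealed one edge at a time. At the start there is a single vertex, the \emph{root}. At each step an edge $e$ arrives together with its weight $w(e)\ge 0$; it joins a vertex already present to a new vertex, so every arrival adds a leaf. This is the \emph{Growing Trees} model, and an \emph{instance} is a finite sequence of such arrivals.

An online algorithm maintains a \emph{matching}, that is, a set of edges no two of which share a vertex. When an edge arrives, the algorithm decides at once whether to add it. It has \emph{free disposal}: at any time it may remove edges from its matching. An edge that was rejected or removed can never be added later. The algorithm does not know the number of arrivals. It may be randomized, and the adversary is \emph{oblivious}: the instance is fixed in advance, so it may depend on the algorithm but not on the outcomes of its random choices.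

For an instance, $\mathrm{OPT}$ denotes the largest weight of a matching of the final tree, and $\mathbb{E}[A]$ denotes the expected weight of the final matching of an algorithm $A$. The algorithm is \emph{$c$-competitive} if $\mathbb{E}[A]\ge c\cdot\mathrm{OPT}$ on every instance. It is \emph{ordinal} if its decisions depend only on the relative order of the weights and not on their values.

Two small cases show what is at stake. On a star, disposal removes every difficulty: keep the heaviest edge seen so far. On three edges of weight $1$ the difficulty appears. Let $ra$ and then $ab$ arrive, where $r$ is the root. If a deterministic algorithm now holds $ab$, let $bc$ arrive; it has lost $ra$, so it ends with one edge, while $\{ra,bc\}$ is a matching. If it does not hold $ab$, let $rd$ arrive; it ends with at most one of $ra$, $rd$, while $\{ab,rd\}$ is a matching. So no deterministic algorithm is better than $\frac12$-competitive. An algorithm that holds each of $ra$, $ab$ with probability $\frac12$ obtains $\frac32$ out of $2$ in both cases. The question is how much of this gain from hedging survives on all weighted trees.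

Jiang and Zhang \cite{JZ} show the following. Without free disposal, no bounded competitive ratio is achievable for weighted edges, even by randomized algorithms. With free disposal, a very simple randomized ordinal algorithm is $\frac12$-competitive on Growing Trees, and no ordinal algorithm, even a fractional one, is better than $\frac12$-competitive. They conjecture that better algorithms exist when full use is made of the values of the weights. The question of this paper is thus:

\begin{quote}
\emph{Is there an online algorithm for weighted matching with free disposal on Growing Trees whose competitive ratio is strictly greater than $\frac12$?}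
\end{quote}

The answer is yes. By the last result quoted, such an algorithm cannot be ordinal.

\subsection{The quantity $W$ and the parity algorithm}\label{sec:parity}

We write an edge as $(v,c)$, where $v$ is the endpoint present before its arrival and $c$ is the new one. Then $v$ is the \emph{parent} of $c$, and $(v,c)$ is a \emph{child edge} of $v$ and the \emph{parent edge} of $c$. Every vertex other than the root has one parent edge, and it arrives before all child edges of that vertex. For a finished instance let $M(v)$ be the largest weight of a child edge of $v$, with $M(v)=0$ if there is none, and put
\[
W=\sum_v M(v).
\]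
A matching contains at most one child edge of each vertex, so $\mathrm{OPT}\le W$. The number $W$ is what one would obtain if each vertex could be matched to its best child without regard to its own parent edge.

The ratio $\frac12$ is reached by the \emph{parity algorithm} $P$. Choose a uniformly random bit, and call a vertex \emph{active} if its distance from the root has that parity. Each active vertex holds the heaviest of its child edges seen so far (the earliest one in case of ties), disposing of it when a heavier one arrives; child edges of inactive vertices are rejected. An active vertex meets at most one held edge, because its parent is inactive; an inactive vertex meets no held edge other than its parent edge. So the held edges form a matching, of final weight $\sum_{v\text{ active}}M(v)$. Each vertex is active with probability $\frac12$, hence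
\begin{equation}\label{eq:parity}
\mathbb{E}[P]=\tfrac12 W\ \ge\ \tfrac12\,\mathrm{OPT}.
\end{equation}
The ratio of $P$ is close to $\frac12$ only when $\mathrm{OPT}$ is close to $W$. These \emph{near-tight} instances are the ones on which a better algorithm has to gain.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a randomized $\left(\frac12+\frac1{3500}\right)$-competitive online algorithm for weighted matching with free disposal on Growing Trees.
\end{theorem}

\begin{theorem}[near-tight instances]\label{thm:tight}
For every $0<\delta\le\frac18$ there is a randomized online algorithm $A$ with $\mathbb{E}[A]\ge\left(\frac23-4\delta^{1/3}\right)\mathrm{OPT}$ on every instance with $\mathrm{OPT}\ge(1-\delta)W$.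
\end{theorem}

\begin{theorem}[upper bound]\label{thm:upper}
No randomized online algorithm is better than $\frac23$-competitive. This holds even on instances with all weights equal to $1$ and $\mathrm{OPT}=W$.
\end{theorem}

Let $c^*$ be the supremum of the achievable competitive ratios, and let $\rho(\delta)$ be the corresponding supremum when only instances with $\mathrm{OPT}\ge(1-\delta)W$ are allowed. The instances of Theorem~\ref{thm:upper} are allowed for every $\delta$, so the three theorems give
\[
\tfrac12+\tfrac1{3500}\le c^*\le\tfrac23,
\qquad
\tfrac23-4\delta^{1/3}\le\rho(\delta)\le\tfrac23\quad\left(0<\delta\le\tfrac18\right).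
\]
Thus $\frac23$ is exactly the limiting best ratio on near-tight instances as $\delta\to0$. We do not determine $c^*$.

The proof of Theorem~\ref{thm:main} builds a second algorithm $F$ whose value is nearly $\frac23W$ minus a large multiple of $W-\mathrm{OPT}$. It beats $\frac12$ on near-tight instances and may be poor elsewhere, but elsewhere $P$ has slack, and a random choice between $F$ and $P$ beats $\frac12$ everywhere. Section~\ref{sec:rounding} reduces the design of $F$ to assigning probabilities to edges. Section~\ref{sec:unit} treats unit weights, where the value $\frac23$ appears both as an upper bound and as the value of a simple rule. Section~\ref{sec:F} adapts the rule to arbitrary weights, Section~\ref{sec:analysis} analyzes it, and Section~\ref{sec:proofs} chooses the parameters.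

\section{Fractional rules and rounding}\label{sec:rounding}

For a randomized algorithm, the probability that a given edge is currently matched does not increase after the arrival of that edge, and these probabilities sum to at most $1$ over the edges at any vertex. On Growing Trees the converse holds: any numbers with these two properties are the probabilities of some algorithm.

\begin{definition}\label{def:rule}
A \emph{fractional rule} assigns, after each arrival, a value $x_e\ge0$ to every edge $e$ present, depending only on the arrivals so far, such that
\begin{itemize}
\item (\emph{monotone}) the value of an edge is set at its arrival and never increases afterwards;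
\item (\emph{feasible}) at all times $\sum_{e\ni v}x_e\le1$ for every vertex $v$.
\end{itemize}
Its \emph{value} on an instance is $\sum_e x_ew(e)$, taken after the last arrival.
\end{definition}

\begin{lemma}[rounding]\label{lem:rounding}
For every fractional rule there is a randomized online algorithm such that, after each arrival, $\Pr[e\text{ is matched}]=x_e$ for every edge $e$ present. Its expected final weight is the value of the rule.
\end{lemma}

\begin{proof}
We describe the algorithm and prove the claim by induction on the number of arrivals. Let $e=(u,c)$ arrive. First consider each old edge $e'$ whose value drops at this arrival from $x>0$ to $x'$. If $e'$ is matched, dispose of it with probability $1-x'/x$, using an independent coin. It is then matched with probability $x\cdot x'/x=x'$. From now on $x_{e'}$ denotes the new values.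

The events ``$e'$ is matched'', over the old edges $e'$ at $u$, are disjoint. So $u$ is unmatched with probability exactly $\varphi=1-\sum_{e'\ni u,\ e'\ne e}x_{e'}$, a number the algorithm can compute, and $\varphi\ge x_e$ by feasibility at $u$. The vertex $c$ is new, hence unmatched. If $\varphi=0$, then $x_e=0$ and $e$ is rejected. Otherwise, if $u$ is unmatched, add $e$ with probability $x_e/\varphi$, using an independent coin. Then $e$ is matched with probability $\varphi\cdot x_e/\varphi=x_e$. The last statement follows by linearity of expectation.
\end{proof}

The proof uses each feature of the model. Disposal realizes the decrease of values. The adversary is oblivious, so $\varphi$ is the true probability that $u$ is unmatched when $e$ arrives. One endpoint of $e$ is new, so only one vertex has to be unmatched and no joint probabilities are needed. On general graphs the lemma fails: the value $\frac12$ on each edge of a triangle is feasible and has total $\frac32$, while a matching of a triangle has at most one edge.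

If a rule depends on a random seed drawn at the start, we apply the lemma for each value of the seed. The expected final weight is then the expected value of the rule.

\section{Unit weights and the number $2/3$}\label{sec:unit}

In this section all weights are $1$, so $W$ is the number of \emph{internal} vertices, those with at least one child. In fractional terms $P$ secures $\frac12$ on the child edges of each internal vertex. We ask how much more can be secured.

\subsection{The comb and the upper bound}

The \emph{comb} of length $n$ has vertices $v_0,\dots,v_n$, where $v_0$ is the root, \emph{spine edges} $e_i=(v_i,v_{i+1})$, and \emph{teeth} $e_i'$ joining $v_i$ to a leaf, for $0\le i\le n-1$ (Figure~\ref{fig:comb}). The two child edges of $v_i$ arrive before those of $v_{i+1}$. When both child edges of $v_i$ have just arrived, nothing yet distinguishes the tooth from the spine edge, and the adversary continues the spine below the one that the algorithm favors.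

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \i in {0,1,2,3,4}
  {\node[circle,fill,inner sep=1.5pt,label={above:$v_{\i}$}] (v\i) at ({2*\i},0) {};}
\foreach \i in {0,1,2,3}
  {\node[circle,fill,inner sep=1.5pt] (u\i) at ({2*\i},-1.3) {};
   \draw[very thick] (v\i) -- node[right] {$e'_{\i}$} (u\i);}
\foreach \i/\j in {0/1,1/2,2/3,3/4}
  {\draw (v\i) -- node[above] {$e_{\i}$} (v\j);}
\end{tikzpicture}
\caption{The comb of length $n=4$, rooted at $v_0$. Each $v_i$ with $i<n$ has two child edges, the spine edge $e_i$ and the tooth $e_i'$. The teeth (thick) form a matching that contains one child edge of every internal vertex.}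
\label{fig:comb}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Fix a randomized algorithm and $n\ge1$. The probability that an edge is in the current matching is determined by the arrivals so far, and for a fixed edge it does not increase after arrival, since rejected or disposed edges never return.

Build a comb of length $n$ with unit weights as follows. For $i=0,\dots,n-1$, give $v_i$ two child edges. Let $p_i(e)$ be the probability that $e$ is matched right after both have arrived. Name the two edges $e_i,e_i'$ so that $p_i(e_i)\ge p_i(e_i')$, and let $v_{i+1}$ be the child endpoint of $e_i$. The construction uses only probabilities and not outcomes, so the instance is fixed in advance. The internal vertices are $v_0,\dots,v_{n-1}$, and the teeth form a matching, so $\mathrm{OPT}=W=n$.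

Let $z_i,z_i'$ be the final probabilities of $e_i,e_i'$, and put $z_{-1}=0$ and $p_0(e_{-1})=0$. At most one edge at $v_i$ is matched at any time. At the end this gives
\begin{equation}\label{eq:comb1}
z_i+z_i'+z_{i-1}\le1 .
\end{equation}
Right after both child edges of $v_i$ have arrived it gives $2p_i(e_i')\le p_i(e_i)+p_i(e_i')\le1-p_i(e_{i-1})$. Since $z_i'\le p_i(e_i')$ and $p_i(e_{i-1})\ge z_{i-1}$, we obtain
\begin{equation}\label{eq:comb2}
z_i'\le\tfrac12\,(1-z_{i-1}).
\end{equation}
Let $Y=\sum_{i=0}^{n-1}(z_i+z_i')$ be the expected final weight and $S=\sum_{i=0}^{n-2}z_i$. Summing \eqref{eq:comb1} over $i$ gives $Y\le n-S$. Summing \eqref{eq:comb2} gives $\sum_i z_i'\le\frac12(n-S)$, hence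
\[
Y=S+z_{n-1}+\sum_i z_i'\le S+1+\tfrac12(n-S)=\tfrac12(n+S)+1 .
\]
Adding the first bound on $Y$ to twice the second gives $3Y\le2n+2$, that is, $Y\le\frac23\left(1+\frac1n\right)\mathrm{OPT}$. Since $n$ is arbitrary, the algorithm is not $c$-competitive for any $c>\frac23$.
\end{proof}

\subsection{A rule with values $1/3$ and $2/3$}

The proof tells us what a good rule should do. If $z_i=z$ and $z_i'=z'$ do not depend on $i$, then \eqref{eq:comb1} and \eqref{eq:comb2} give $z+z'\le1-z$ and $z+z'\le\frac12(1+z)$. The smaller of the two bounds is largest at $z=\frac13$, and it is attained with $z'=\frac13$. So a vertex should reserve $\frac23$ for its child edges and leave $\frac13$ to its parent edge, and two siblings should share the $\frac23$ equally. This leads to the rule $U$. When $e=(v,c)$ arrives: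
\begin{itemize}
\item if $v$ has a parent edge $g$ with $x_g=\frac23$, set $x_g:=\frac13$;
\item if $e$ is the first child edge of $v$, set $x_e:=\frac23$; if it is the second, set the values of both to $\frac13$; otherwise set $x_e:=0$.
\end{itemize}
An edge starts at $\frac23$, $\frac13$ or $0$ and can only move from $\frac23$ to $\frac13$. The child edges of $v$ have total value at most $\frac23$, and once there is one, the parent edge of $v$ has value at most $\frac13$. So $U$ is a fractional rule.

On a comb every edge ends with value $\frac13$, and the total is $\frac23n=\frac23W$. On a path with $n$ edges growing from the root, each edge starts at $\frac23$ and drops to $\frac13$ when the next one arrives, so the total is $\frac13(n+1)$, far below $\frac23W=\frac23n$. But there $\mathrm{OPT}=\lceil n/2\rceil$ is also far below $W$. This is the main idea of the paper: the rule falls short of $\frac23W$ only at places that also force $\mathrm{OPT}$ below $W$.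

\begin{proposition}\label{prop:unit}
On every instance with unit weights the value of $U$ is at least $\frac23\,\mathrm{OPT}$.
\end{proposition}

\begin{proof}
Call an internal vertex \emph{lonely} if it has exactly one child and this child is internal; let $\ell$ be the number of lonely vertices. The child edges of an internal vertex $v$ end with total value $\frac13+\frac13$ if $v$ has at least two children, $\frac23$ if its only child is a leaf, and $\frac13$ if $v$ is lonely. So the value of $U$ is $\frac23W-\frac13\ell$.

Fix a maximum matching $O$, let $A$ be the set of parent endpoints of its edges, and let $N$ be the set of internal vertices outside $A$. Then $|A|=\mathrm{OPT}$ and $|N|=W-\mathrm{OPT}$. A lonely vertex outside $A$ lies in $N$. A lonely vertex in $A$ is matched in $O$ to its only child $c$; this $c$ is internal and has no other edge in $O$, so $c\in N$, and $c$ determines its parent. Hence $\ell\le2|N|$, and the value is at least $\frac23W-\frac23(W-\mathrm{OPT})=\frac23\,\mathrm{OPT}$.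
\end{proof}

By Lemma~\ref{lem:rounding} this matches Theorem~\ref{thm:upper} when all weights are $1$. It also suggests that the bound $\frac12$ for weighted trees is not a matter of the tree structure, and that an algorithm which recognizes nearly equal weights should keep part of the gain.

\section{The value-sensitive rule $F$}\label{sec:F}

\subsection{Three obstacles}

\paragraph{Light children.} On the path $(r,a),(a,b)$ with weights $1$ and $\varepsilon$, the rule $U$ lowers $(r,a)$ to $\frac13$ and ends with $\frac13+\frac23\varepsilon$, although $\mathrm{OPT}=1$ and $W=1+\varepsilon$. An edge should not give up value for a much lighter edge below it. We therefore fix a threshold $\kappa$ and ignore a child edge of $v$ whose weight is less than $\kappa$ times that of the parent edge of $v$, as long as the latter has value $\frac23$. An ordinal algorithm cannot make this test: it does not distinguish the weights $(1,\varepsilon)$ from $(1,1-\varepsilon)$.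

\paragraph{Unequal siblings.} On a star with weights $1,1,N$ the rule $U$ gives the value $0$ to the third edge. A much heavier sibling must therefore cause a restart: the earlier siblings drop to $0$ and the new edge takes $\frac23$. A restart at every heavier sibling is harmful, however. Take the comb in which each tooth has weight $1-\varepsilon$ and arrives first, and each spine edge has weight $1$. Each spine edge resets its tooth to $0$, takes $\frac23$, and drops to $\frac13$ when the next tooth arrives. The total is $\frac13(n+1)$, although $W=n$ and $\mathrm{OPT}\ge(1-\varepsilon)n$. So nearly equal siblings must share, as in $U$. We group the weights into geometric classes of ratio $R>1$, treat weights in one class as equal, and restart only when the class increases.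

\paragraph{Class boundaries.} If the classes are fixed and a boundary lies between $1-\varepsilon$ and $1$, the same comb causes a restart at every spine edge. We therefore shift the boundaries at random. The adversary is oblivious, so two close weights are separated only with small probability.

\subsection{Random classes}

Fix $R>1$ and draw $\theta\in[0,1)$ uniformly. The \emph{class} of a weight $w>0$ is the integer
\[
\operatorname{cl}(w)=\lfloor\log_Rw+\theta\rfloor ,
\]
and the class of an edge of positive weight is the class of its weight.

\begin{lemma}\label{lem:class}
\begin{enumerate}
\item[(a)] For every $\theta$, $\operatorname{cl}(w)=k$ if and only if $R^{k-\theta}\le w<R^{k+1-\theta}$. In particular $\operatorname{cl}$ is nondecreasing, and two weights in the same class differ by a factor less than $R$.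
\item[(b)] If $0<w\le w'$, then $\displaystyle\Pr_\theta\big[\operatorname{cl}(w)\ne\operatorname{cl}(w')\big]\le\frac{R}{R-1}\cdot\frac{w'-w}{w'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) restates $k\le\log_Rw+\theta<k+1$. For (b) put $s=\log_R(w'/w)\ge0$, so that the right side is $(1-R^{-s})/(1-R^{-1})$. If $s\ge1$, this is at least $1$. Let $s<1$. The fractional part $f$ of $\log_Rw+\theta$ is uniform on $[0,1)$, and the classes differ if and only if $f+s\ge1$, which has probability $s$. The function $s\mapsto1-R^{-s}$ is concave, equals $0$ at $s=0$ and $1-R^{-1}$ at $s=1$, so $1-R^{-s}\ge s(1-R^{-1})$ on $[0,1]$.
\end{proof}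

\subsection{Definition and feasibility}

The rule $F=F_{R,\kappa}$ has parameters $R>1$ and $0<\kappa\le1$ and the seed $\theta$. Each vertex $v$ stores a \emph{level} $L(v)$, initially $-\infty$. An edge of weight $0$ gets the value $0$ and changes nothing. When $e=(v,c)$ with $w(e)>0$ arrives, let $g$ be the parent edge of $v$ if $v$ is not the root.

\begin{enumerate}
\item[(1)] Suppose $v$ is not the root and $x_g=\frac23$. If $w(e)<\kappa\,w(g)$, then $e$ is \emph{ignored}: set $x_e:=0$, change nothing else, and stop. Otherwise set $x_g:=\frac13$.
\item[(2)] An edge that reaches this step is \emph{processed}. Let $k=\operatorname{cl}(w(e))$.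
\begin{enumerate}
\item[(2a)] If $k>L(v)$, set $x:=0$ on all other child edges of $v$, and set $L(v):=k$ and $x_e:=\frac23$. The edge $e$ is called a \emph{leader} at $v$.
\item[(2b)] If $k=L(v)$ and exactly one child edge $e'$ of $v$ of class $k$ was processed before, set $x_{e'}:=\frac13$ and $x_e:=\frac13$.
\item[(2c)] In all other cases set $x_e:=0$.
\end{enumerate}
\end{enumerate}

With unit weights there is one class and, since $\kappa\le1$, no edge is ignored, so $F$ coincides with $U$. On the three examples above, $F$ ignores the edge of weight $\varepsilon<\kappa$; it restarts at the weight $N$ if $N\ge R$; and on the comb it puts $1-\varepsilon$ and $1$ in the same class except with probability at most $\varepsilon R/(R-1)$.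

\begin{lemma}\label{lem:feasible}
For every $\theta$, $F$ is a fractional rule with values in $\{0,\frac13,\frac23\}$. Moreover:
\begin{enumerate}
\item[(i)] only leaders ever have the value $\frac23$, and the successive leaders at a vertex have strictly increasing classes;
\item[(ii)] the value of an edge $(v,c)$ changes after its arrival only in three ways: from $\frac23$ to $\frac13$ in step \textup{(1)}, when $c$ receives a child edge of weight at least $\kappa\,w(v,c)$; to $\frac13$ in step \textup{(2b)} at $v$; and to $0$ in step \textup{(2a)} at $v$, when $L(v)$ increases.
\end{enumerate}
\end{lemma}

\begin{proof}
Statement (ii) lists the assignments that the rule makes to old edges. For (i), the value $\frac23$ is assigned only in (2a), and each use of (2a) at $v$ raises $L(v)$ to the class of the new leader.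

\emph{Monotonicity.} Only (2b) needs a check. The level $L(v)=k$ was set by a leader of class $k$, which was processed, so $e'$ is this leader. The level has not increased since $e'$ arrived, so by (ii) the value of $e'$ is $\frac23$ or $\frac13$, and setting it to $\frac13$ does not increase it.

\emph{Feasibility.} The child edges of $v$ have total value at most $\frac23$. The total is $0$ before the first use of (2a) at $v$, and it is $\frac23$ right after each use. Between two uses, a new child edge receives a positive value at most once, in (2b), and the total is then $\frac13+\frac13$. If no child edge of $v$ has positive value, the total at $v$ is at most $x_g\le\frac23$. Otherwise some child edge of $v$ was processed. At that moment $x_g\le\frac13$ by step (1), and this persists by monotonicity, so the total at $v$ is at most $\frac13+\frac23=1$.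
\end{proof}

We write $F$ also for the algorithm that draws $\theta$ and applies Lemma~\ref{lem:rounding}. On a fixed instance the classes of the finitely many weights are step functions of $\theta$, so all quantities below are random variables with finitely many values.

\section{The value of $F$}\label{sec:analysis}

Fix an instance. We want each vertex $v$ to collect about $\frac23M(v)$ on its child edges. For $M(v)>0$ let $K(v)=\operatorname{cl}(M(v))$, the largest class of a child edge of $v$, and call the child edges of class $K(v)$ the \emph{top edges} of $v$. A heaviest child edge is a top edge, so if there is only one top edge, its weight is $M(v)$. Two things can go wrong at $v$. A vertex $v$ with $M(v)>0$ is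
\begin{itemize}
\item \emph{blocked} if some top edge of $v$ was ignored;
\item \emph{lonely} if it is not blocked, has exactly one top edge $(v,c)$, and $M(c)\ge\kappa M(v)$;
\item \emph{good} if it is neither blocked nor lonely.
\end{itemize}
These notions depend on $\theta$. With unit weights no vertex is blocked, and ``lonely'' has the meaning of Section~\ref{sec:unit}.

\begin{lemma}[good vertices]\label{lem:good}
For every $\theta$, if $v$ is good, then its child edges contribute at least $\frac{2}{3R}M(v)$ to the value of $F$.
\end{lemma}

\begin{proof}
All top edges of $v$ are processed. The level $L(v)$ is $-\infty$ or the class of an earlier processed child edge, so $L(v)<K(v)$ when the first top edge arrives. This edge becomes a leader, and $L(v)=K(v)$ from then on, so (2a) is not used at $v$ again.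

If there is a second top edge, (2b) applies at its arrival and the first two top edges get the value $\frac13$ each. By Lemma~\ref{lem:feasible}(ii) only (2a) lowers the value $\frac13$, so they keep it. If there is only one top edge $(v,c)$, then (2b) does not apply after its arrival, and $M(c)<\kappa M(v)=\kappa\,w(v,c)$ because $v$ is not lonely. By Lemma~\ref{lem:feasible}(ii) the edge keeps the value $\frac23$. In both cases the top edges carry total value $\frac23$, and each has weight at least $M(v)/R$ by Lemma~\ref{lem:class}(a).
\end{proof}

Blocked vertices are the price of ignoring light edges. A blocked vertex is light compared with its parent edge, which was a leader. The difficulty is that one vertex $p$ may have many leaders in succession, each with a blocked child; the classes make their weights a geometric series.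

\begin{lemma}[blocked vertices]\label{lem:blocked}
For every $\theta$,
\[
\sum_{v\text{ blocked}}M(v)\le c_1W,\qquad\text{where }c_1=\kappa\,\frac{R(2R-1)}{R-1}.
\]
\end{lemma}

\begin{proof}
Let $v$ be blocked, let $e$ be an ignored top edge of $v$, and let $g$ be the parent edge of $v$. Then $M(v)<R\,w(e)<R\kappa\,w(g)$. When $e$ was ignored, $x_g=\frac23$, so $g$ is a leader at the parent of $v$ by Lemma~\ref{lem:feasible}(i). Distinct vertices have distinct parent edges, so the sum in question is at most $R\kappa$ times the total weight of all leaders.

Fix a vertex $p$ with $M(p)>0$ and put $K=K(p)$. The leaders at $p$ have distinct classes, all at most $K$. A leader of class $K$ has weight at most $M(p)$. By Lemma~\ref{lem:class}(a), a leader of class $K-j$ with $j\ge1$ has weight less than $R^{K-j+1-\theta}\le M(p)R^{1-j}$, since $M(p)\ge R^{K-\theta}$. So the leaders at $p$ have total weight at most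
\[
M(p)\Big(1+\sum_{j\ge1}R^{1-j}\Big)=M(p)\Big(1+\frac{R}{R-1}\Big)=M(p)\,\frac{2R-1}{R-1}.
\]
Sum over $p$ and multiply by $R\kappa$.
\end{proof}

\begin{example}\label{ex:blocked}
A loss of order $\kappa/(R-1)$ does occur. Let the root $p$ receive child edges $(p,c_j)$ of weight $R^j$ for $j=0,\dots,m$, and right after each let $c_j$ receive a child edge of weight $\frac12\kappa R^j$. Since $\operatorname{cl}(R^j)=j$ for every $\theta$, each $(p,c_j)$ is a leader, each $c_j$ is blocked, and $\sum_jM(c_j)/M(p)\to\frac12\kappa R/(R-1)$ as $m\to\infty$. So $\kappa$ must be small compared with $R-1$.
\end{example}

Lonely vertices can carry almost all of $W$, as on a path, so they cannot be charged to a small multiple of $W$. As in Proposition~\ref{prop:unit} we charge them to $W-\mathrm{OPT}$. A third case now arises: an optimal matching may match a lonely vertex by a child edge of lower class, as on the comb with teeth of weight $1-\varepsilon$. This is the only place where the random shift is used.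

\begin{lemma}[lonely vertices]\label{lem:lonely}
\[
\mathbb{E}_\theta\Big[\sum_{v\text{ lonely}}M(v)\Big]\le c_2\,(W-\mathrm{OPT}),\qquad\text{where }c_2=\max\Big\{1+\frac1\kappa,\ \frac{R}{R-1}\Big\}.
\]
\end{lemma}

\begin{proof}
Fix a maximum-weight matching $O$ all of whose edges have positive weight; it does not depend on $\theta$. Let $A$ be the set of parent endpoints of the edges of $O$. For $v\in A$ let $(v,d(v))$ be the child edge of $v$ in $O$ and let $o(v)$ be its weight, so $0<o(v)\le M(v)$. Since $\mathrm{OPT}=\sum_{v\in A}o(v)$,
\[
W-\mathrm{OPT}=D_0+D_1,\qquad D_0=\sum_{v\notin A}M(v)\ge0,\qquad D_1=\sum_{v\in A}\big(M(v)-o(v)\big)\ge0 .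
\]
We sort the lonely vertices $v$, with unique top edge $(v,c)$, into three types.

\emph{Type 1: $v\notin A$.} For every $\theta$ these contribute at most $D_0$.

\emph{Type 2: $v\in A$ and $d(v)=c$.} The vertex $c$ is matched in $O$ to its parent, so $c\notin A$. Loneliness gives $M(v)\le M(c)/\kappa$, and different $v$ give different $c$. For every $\theta$ these contribute at most $D_0/\kappa$.

\emph{Type 3: $v\in A$ and $d(v)\ne c$.} Then $(v,d(v))$ is not a top edge, so $\operatorname{cl}(o(v))\ne\operatorname{cl}(M(v))$. By Lemma~\ref{lem:class}(b), a fixed $v\in A$ is of this type with probability at most $\frac{R}{R-1}\cdot\frac{M(v)-o(v)}{M(v)}$. Its expected contribution is at most $\frac{R}{R-1}\big(M(v)-o(v)\big)$, and the sum over $v\in A$ is at most $\frac{R}{R-1}D_1$.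

The expectation is therefore at most $\left(1+\frac1\kappa\right)D_0+\frac{R}{R-1}D_1\le c_2(D_0+D_1)$.
\end{proof}

\begin{proposition}\label{prop:F}
On every instance,
\[
\mathbb{E}[F]\ \ge\ \frac{2}{3R}\Big[(1-c_1)W-c_2\,(W-\mathrm{OPT})\Big].
\]
\end{proposition}

\begin{proof}
Given $\theta$, the expected final weight is the value of the rule, by Lemmas~\ref{lem:rounding} and~\ref{lem:feasible}. Every edge is a child edge of exactly one vertex, so by Lemma~\ref{lem:good} the value is at least
\[
\frac2{3R}\sum_{v\text{ good}}M(v)=\frac2{3R}\Big(W-\sum_{v\text{ blocked}}M(v)-\sum_{v\text{ lonely}}M(v)\Big).
\]
Take the expectation over $\theta$ and apply Lemmas~\ref{lem:blocked} and~\ref{lem:lonely}.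
\end{proof}

\section{Choice of the parameters}\label{sec:proofs}

\subsection{Near-tight instances}

When $W-\mathrm{OPT}\le\delta W$, Proposition~\ref{prop:F} shows three relative losses from $\frac23W$: one of order $R-1$ from the width of the classes, one of order $\kappa/(R-1)$ from blocked vertices, and one of order $\delta/\kappa$ from lonely vertices. They have the same order $\eta$ when $R-1=\eta$, $\kappa=\eta^2$ and $\delta=\eta^3$.

\begin{proof}[Proof of Theorem~\ref{thm:tight}]
Put $\eta=\delta^{1/3}\le\frac12$ and run $F$ with $R=1+\eta$ and $\kappa=\eta^2$. If $\eta>\frac16$, the claimed bound is negative and there is nothing to prove, so let $\eta\le\frac16$. We have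
\[
c_1=\eta^2\,\frac{(1+\eta)(1+2\eta)}{\eta}=\eta(1+\eta)(1+2\eta)\le3\eta ,
\qquad
c_2=\max\{1+\eta^{-2},\,1+\eta^{-1}\}\le2\eta^{-2}.
\]
If $W-\mathrm{OPT}\le\delta W$, then $c_2(W-\mathrm{OPT})\le2\eta^{-2}\eta^3W=2\eta W$, and Proposition~\ref{prop:F} gives
\[
\mathbb{E}[F]\ge\frac{2}{3(1+\eta)}\,(1-5\eta)\,W .
\]
Here $1-5\eta>0$, $W\ge\mathrm{OPT}$ and $\frac1{1+\eta}\ge1-\eta$, so
\[
\mathbb{E}[F]\ge\tfrac23(1-\eta)(1-5\eta)\,\mathrm{OPT}\ge\tfrac23(1-6\eta)\,\mathrm{OPT}=\left(\tfrac23-4\delta^{1/3}\right)\mathrm{OPT}.\qedhere
\]
\end{proof}

\subsection{Mixing $F$ with $P$}

The algorithm $F$ does not beat $\frac12$ by itself.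

\begin{example}\label{ex:mix}
Let $\kappa<1$ and take the path $(r,a),(a,b)$ with weights $1$ and $\kappa$. The second edge is not ignored, $r$ is lonely, and $\mathbb{E}[F]=\frac13+\frac23\kappa$, while $\mathrm{OPT}=1$ and $W=1+\kappa$. Here the lonely weight is $1=(W-\mathrm{OPT})/\kappa$, so the term $1/\kappa$ in Lemma~\ref{lem:lonely} cannot be removed. Running $F$ with probability $\lambda$ and $P$ otherwise yields $\frac12(1+\kappa)-\frac16\lambda(1-\kappa)$, which exceeds $\frac12$ only if $\lambda<3\kappa/(1-\kappa)$. Since $\kappa$ has to be small, so is $\lambda$, and this is why the gain in Theorem~\ref{thm:main} is small.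
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write Proposition~\ref{prop:F} as $\mathbb{E}[F]\ge\alpha\,\mathrm{OPT}-\beta W$ with
\[
\alpha=\frac{2}{3R}\,c_2,\qquad\beta=\frac{2}{3R}\,(c_2+c_1-1)>0 .
\]
Let $A$ be the algorithm that tosses a coin at the start and runs $F$ with probability $\lambda=1/(1+2\beta)$ and $P$ with probability $1-\lambda$. It is online and does not use the number of arrivals. The choice of $\lambda$ gives $\frac12(1-\lambda)=\lambda\beta$, so by \eqref{eq:parity} the terms in $W$ cancel:
\[
\mathbb{E}[A]\ge\frac{1-\lambda}2\,W+\lambda\,(\alpha\,\mathrm{OPT}-\beta W)=\frac{\alpha}{1+2\beta}\,\mathrm{OPT}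
=\Big(\frac12+\frac{\alpha-\beta-\frac12}{1+2\beta}\Big)\mathrm{OPT}.
\]
The gain is positive exactly when $\alpha-\beta=\frac2{3R}(1-c_1)$, the guarantee of $F$ on instances with $\mathrm{OPT}=W$, exceeds $\frac12$.

Take $R=\frac{11}{10}$ and $\kappa=\frac1{150}$. Then
\[
\frac2{3R}=\frac{20}{33},\qquad c_1=\frac{1.1\cdot1.2}{150\cdot0.1}=0.088,\qquad c_2=\max\{151,11\}=151,
\]
so $\alpha=\frac{20\cdot151}{33}=\frac{3020}{33}$ and $\beta=\frac{20\cdot150.088}{33}=\frac{3001.76}{33}$. Therefore
\[
\alpha-\beta-\frac12=\frac{18.24-16.5}{33}=\frac{1.74}{33},\qquad1+2\beta=\frac{33+6003.52}{33}=\frac{6036.52}{33}.
\]
The gain is $1.74/6036.52$, and it exceeds $1/3500$ because $1.74\cdot3500=6090>6036.52$. Hence $\mathbb{E}[A]\ge\left(\frac12+\frac1{3500}\right)\mathrm{OPT}$ on every instance.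
\end{proof}

\section{Two variants}\label{sec:variants}

\begin{remark}[a deterministic fractional rule]
Let $y_e=\frac12$ if $e$ is the currently heaviest child edge of its parent (the earliest in case of ties) and $y_e=0$ otherwise. A vertex meets at most two edges with $y_e=\frac12$, and a displaced edge is never heaviest again, so $y$ is a fractional rule; its value is $\frac12W$. Let $x^\theta$ be the values of $F$ with seed $\theta$, and take $R,\kappa,\lambda$ as in the proof of Theorem~\ref{thm:main}. Monotonicity and feasibility are preserved under averaging, so $\bar x_e=\lambda\,\mathbb{E}_\theta[x_e^\theta]+(1-\lambda)y_e$ is a fractional rule with no seed. Its value is $\lambda\,\mathbb{E}[F]+\frac12(1-\lambda)W\ge\left(\frac12+\frac1{3500}\right)\mathrm{OPT}$. Applying Lemma~\ref{lem:rounding} to $\bar x$ gives another randomized algorithm with this ratio.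
\end{remark}

\begin{remark}[forests]
The three theorems remain true if an arriving edge may also have two new endpoints and thereby start a new tree. Root the new tree at either endpoint, and define parents, distances from the root, $M$ and $W$ with respect to these roots. An algorithm may act as if the new root had been present from the start as an isolated vertex. The analysis of $P$, Lemma~\ref{lem:rounding} and Sections~\ref{sec:F}--\ref{sec:proofs} use only that each arriving edge joins its parent endpoint to a new vertex, so that each vertex has at most one parent edge, which arrives before its child edges. Theorem~\ref{thm:upper} persists because its instances are still allowed.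
\end{remark}

\begin{thebibliography}{9}

\bibitem{JZ}
Tianle Jiang and Yuhao Zhang,
\emph{Edge Arrival Online Matching: The Power of Free Disposal on Acyclic Graphs},
arXiv:2410.21727 (2024).

\end{thebibliography}
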